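\title{Residual finiteness is not a quasi-isometry invariant of tubular groups}

\begin{abstract}
A tubular group is the fundamental group of a finite graph of groups with vertex groups $\mathbb{Z}^2$ and edge groups $\mathbb{Z}$. We exhibit a residually finite tubular group that is quasi-isometric to a tubular group that is not residually finite. Both belong to a family $\Gamma(\mathfrak{B})$ indexed by finite sets $\mathfrak{B}$ of triples of positive integers. In this family residual finiteness is equivalent to a coprimality condition on the triples, while certain inequalities between ratios of their entries suffice for two of the groups to be quasi-isometric.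
\end{abstract}

\section{Introduction}\label{sec:intro}

A finitely generated group is \emph{tubular} if it splits as a finite graph of groups with vertex groups $\mathbb{Z}^2$ and edge groups $\mathbb{Z}$. A group is \emph{residually finite} if each nontrivial element has nontrivial image in some finite quotient. A map $f\colon X\to X'$ of metric spaces is a \emph{quasi-isometry} if there is $K\ge 1$ such that $K^{-1}d(x,y)-K\le d(f(x),f(y))\le Kd(x,y)+K$ for all $x,y$ and every point of $X'$ lies within $K$ of $f(X)$; two finitely generated groups are \emph{quasi-isometric} if there is such a map between them for the word metrics. This paper answers the following question, posed in \cite{HWW}.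

\begin{quote}
\emph{Are there residually finite tubular groups that are quasi-isometric to non-residually finite tubular groups?}
\end{quote}

Residual finiteness passes to subgroups. It also passes from a subgroup $K$ of finite index to the whole group: an element $g\ne 1$ lies outside some subgroup of finite index (outside $K$ itself, or outside the kernel of a finite quotient of $K$ in which $g$ survives), hence outside the intersection of its finitely many conjugates. So residual finiteness is shared by groups that have isomorphic subgroups of finite index. Such groups are quasi-isometric, and the question asks whether, among tubular groups, the property survives this coarser equivalence.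

The smallest examples have one vertex group $\langle x,y\rangle\cong\mathbb{Z}^2$ and one loop with stable letter $t$. The relation $t^{-1}xt=x$ gives $F_2\times\mathbb{Z}$, which is residually finite. The relation $t^{-1}xt=x^2$ gives a group that is not. In a finite quotient $x$ and $x^2$ have the same order, so $\langle x\rangle=\langle x^2\rangle$ is normalized by $t$ and $txt^{-1}$ commutes with $y$; in the group itself $txt^{-1}\,y\,tx^{-1}t^{-1}\,y^{-1}\neq 1$ by Britton's lemma (recalled in Section~\ref{sec:facts}), because $x^{\pm1}\notin\langle x^2\rangle$ and $y\notin\langle x\rangle$. Here the failure leaves a trace in the word metric: $x^{2^n}=t^{-n}xt^n$ has length at most $2n+1$. This example suggests the answer no. The opposite guess comes from a second mechanism. A finite quotient can notice whether the generator of an edge group has a root in the lattice $\mathbb{Z}^2$, whereas at large scale one expects to see only the plane $\mathbb{R}^2$ and the directions in which edge groups are attached. We show that the second guess is right.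

\subsection*{The groups}
Throughout, $\mathfrak{B}$ denotes a finite nonempty set of triples $b=(b_1,b_2,b_3)$ of positive integers with $\gcd(b_1,b_2,b_3)=1$. Put $V_b=\mathbb{Z}^3/\langle b\rangle$, and let $u_{b,1},u_{b,2},u_{b,3}\in V_b$ be the images of the standard basis vectors, so that
\[
b_1u_{b,1}+b_2u_{b,2}+b_3u_{b,3}=0 .
\]
Since $\gcd(b_1,b_2,b_3)=1$, the group $V_b$ is torsion-free, and so $V_b\cong\mathbb{Z}^2$. Any two of the $u_{b,i}$ are linearly independent: a relation between two of them is a multiple of $b$ with one coordinate equal to $0$, and all $b_k$ are positive. We write $V_b$ additively when we work inside it and multiplicatively in words. The elements of $Q(\mathfrak{B})=\mathfrak{B}\times\{1,2,3\}$ are called \emph{slots}, and $u_q=u_{b,i}$ for a slot $q=(b,i)$.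

The group $\Gamma(\mathfrak{B})$ is the fundamental group of the following graph of groups. There is one vertex for each $b\in\mathfrak{B}$, with group $V_b$. There is one edge for each unordered pair $\{q,q'\}$ of slots, $q=q'$ allowed; its group is $\mathbb{Z}$, and the generator maps to $u_q$ at one end and to $u_{q'}$ at the other. This group is tubular. Let
\[
G=\Gamma(\{(3,4,5)\}),\qquad H=\Gamma(\{(3,4,5),(6,6,5)\}).
\]
The graph of $G$ has one vertex and six loops,
\[
G=\langle u_1,u_2,u_3,\ t_{ij}\ (1\le i\le j\le 3)\mid [u_i,u_j]=1,\ u_1^3u_2^4u_3^5=1,\ t_{ij}^{-1}u_it_{ij}=u_j\rangle,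
\]
and the graph of $H$ has two vertices and twenty-one edges.

\begin{theorem}\label{thm:main}
The tubular group $G$ is residually finite, the tubular group $H$ is not residually finite, and $G$ is quasi-isometric to $H$.
\end{theorem}

So the answer to the question is yes. By the remark on subgroups of finite index, $G$ and $H$ have no isomorphic subgroups of finite index. Theorem~\ref{thm:main} follows from two criteria, one arithmetic and one given by inequalities.

\begin{theorem}\label{thm:rf}
The group $\Gamma(\mathfrak{B})$ is residually finite if and only if the entries of every $b\in\mathfrak{B}$ are pairwise coprime.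
\end{theorem}

\begin{definition}\label{def:interlaced}
For slots $q=(b,i)$ and $q'=(b',i')$, possibly of different sets, write $q\preceq q'$ if there is a permutation $\sigma$ of $\{1,2,3\}$ with $\sigma(i)=i'$ and $b_k/b_i\le b'_{\sigma(k)}/b'_{i'}$ for all $k$. The sets $\mathfrak{B}$ and $\mathfrak{B}'$ are \emph{interlaced} if every $q\in Q(\mathfrak{B})$ has $q'_-,q'_+\in Q(\mathfrak{B}')$ with $q'_-\preceq q\preceq q'_+$, and every $q'\in Q(\mathfrak{B}')$ has $q_-,q_+\in Q(\mathfrak{B})$ with $q_-\preceq q'\preceq q_+$.
\end{definition}

\begin{theorem}\label{thm:qi}
If $\mathfrak{B}$ and $\mathfrak{B}'$ are interlaced, then $\Gamma(\mathfrak{B})$ and $\Gamma(\mathfrak{B}')$ are quasi-isometric.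
\end{theorem}

We make no claim about necessary conditions for $\Gamma(\mathfrak{B})$ and $\Gamma(\mathfrak{B}')$ to be quasi-isometric.

\subsection*{Outline}
Section~\ref{sec:slots} deduces Theorem~\ref{thm:main} from the two criteria, Section~\ref{sec:facts} recalls standard facts, and Section~\ref{sec:rf} proves Theorem~\ref{thm:rf}. Most of the paper proves Theorem~\ref{thm:qi}. The group $\Gamma(\mathfrak{B})$ looks like a tree of planes joined by strips, which are attached in three directions in each plane; parallel strips assemble into \emph{cylinders}, each resembling the product of a tree with a line (Section~\ref{sec:geometry}). The quasi-isometry is affine on each plane, and three things must be arranged. The affine maps stretch the cylinders, and the stretch factors must stay bounded although they are multiplied at each passage from one cylinder to the next; this is the role of interlacing (Section~\ref{sec:stretch}). The planes of two cylinders must be matched bijectively although the cylinders branch at different rates (Section~\ref{sec:matching}). Finally the affine maps shear the planes, and the shears must be made compatible across strips (Section~\ref{sec:qi}).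 Section~\ref{sec:more} gives further examples.

\section{Comparing slots}\label{sec:slots}

Call the two numbers $b_k/b_i$ with $k\ne i$ the \emph{ratios} of the slot $(b,i)$. Then $q\preceq q'$ says that the ratios of $q$ can be paired with those of $q'$ so that each is at most its partner; in particular $q\preceq q$. For $a=(3,4,5)$ and $b=(6,6,5)$ the ratios are
\[
\begin{array}{c|ccc|cc}
\text{slot} & (a,1) & (a,2) & (a,3) & (b,1),\ (b,2) & (b,3)\\ \hline
\text{ratios}\vphantom{\Big|} & \frac43,\ \frac53 & \frac34,\ \frac54 & \frac35,\ \frac45 & \frac56,\ 1 & \frac65,\ \frac65
\end{array}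
\]
All ratios of slots of $b$ lie between $\frac45$, the larger ratio of $(a,3)$, and $\frac43$, the smaller ratio of $(a,1)$. So every slot of $b$ lies between $(a,3)$ and $(a,1)$. On the other hand no slot of $b$ is $\preceq(a,3)$, since $\frac56>\frac45$; thus $\{a\}$ and $\{b\}$ are not interlaced, and this is why $H$ has a vertex of type $a$ as well. The same comparison works whenever $a$ is more spread out than $b$.

\begin{lemma}\label{lem:spread}
Let $a=(a_1,a_2,a_3)$ with $a_1<a_2<a_3$ and $\gcd(a_1,a_2,a_3)=1$, and suppose that $\max b/\min b\le\min(a_2/a_1,a_3/a_2)$ for all $b\in\mathfrak{B}$. Then $\{a\}$ and $\mathfrak{B}\cup\{a\}$ are interlaced.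
\end{lemma}

\begin{proof}
A slot $(a,i)$ occurs on both sides and is compared with itself. Let $q=(b,i)$ with $b\in\mathfrak{B}$. Each ratio of $q$ is at most $\max b/\min b\le a_2/a_1$, the smaller ratio of $(a,1)$, so $q\preceq(a,1)$. Each ratio of $q$ is at least $\min b/\max b\ge a_2/a_3$, the larger ratio of $(a,3)$, so $(a,3)\preceq q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:rf} and~\ref{thm:qi}]
The entries of $(3,4,5)$ are pairwise coprime and those of $(6,6,5)$ are not, so $G$ is residually finite and $H$ is not. Since $\frac65\le\frac54=\min(\frac43,\frac54)$, Lemma~\ref{lem:spread} with $a=(3,4,5)$ and $\mathfrak{B}=\{(6,6,5)\}$ shows that the two defining sets are interlaced.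
\end{proof}

\section{Standard facts}\label{sec:facts}

A \emph{finite graph of groups} consists of a finite connected graph with oriented edges (loops and multiple edges allowed), a group $V_b$ for each vertex $b$, and for each edge $e$ from $b$ to $b'$ a group $Z_e$ with injective homomorphisms $\iota_e^-\colon Z_e\to V_b$ and $\iota_e^+\colon Z_e\to V_{b'}$. Fix a maximal subtree. The \emph{fundamental group} $\Gamma$ is generated by the groups $V_b$ and one \emph{stable letter} $t_e$ for each edge, subject to $t_e^{-1}\iota_e^-(c)t_e=\iota_e^+(c)$ for $c\in Z_e$ and $t_e=1$ for $e$ in the subtree. Up to isomorphism it depends neither on the subtree nor on the orientations. For $\Gamma(\mathfrak{B})$ we orient each edge $e=\{q,q'\}$ from $q$ to $q'$, so that $t_e^{-1}u_qt_e=u_{q'}$.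

A \emph{closed path word} is a word $x_0t_{e_1}^{\epsilon_1}x_1\cdots t_{e_n}^{\epsilon_n}x_n$, with $\epsilon_k=\pm1$, such that $e_1^{\epsilon_1}\cdots e_n^{\epsilon_n}$ is an edge path through vertices $b_0,\dots,b_n=b_0$ and $x_k\in V_{b_k}$. It is \emph{reduced} if it has no subword $t_e^{-1}xt_e$ with $x\in\iota_e^-(Z_e)$ and no subword $t_ext_e^{-1}$ with $x\in\iota_e^+(Z_e)$.

\begin{itemize}
\item[(F1)] \emph{Normal forms.} Every element of $\Gamma$ is represented by a reduced closed path word based at any given vertex. A reduced closed path word represents a nontrivial element if $n\ge1$, or if $n=0$ and $x_0\ne1$. (For a graph with one vertex this is Britton's lemma.) Consequently the vertex groups embed in $\Gamma$, and so does the fundamental group of a connected subgraph of groups, since its reduced words remain reduced.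
\item[(F2)] \emph{The Bass--Serre tree.} Let $\mathcal{T}$ be the graph with one vertex for each $b$ and each coset $gV_b$, and one edge for each $e$ (from $b$ to $b'$) and each coset $g\iota_e^-(Z_e)$, joining $gV_b$ to $gt_eV_{b'}$. Then $\mathcal{T}$ is a tree.
\item[(F3)] The fundamental group of a finite graph of finite groups has a free subgroup of finite index. Free groups are residually finite, so such a group is residually finite.
\item[(F4)] If a group acts on a connected locally finite graph, freely on vertices and with finitely many orbits of vertices, then it is finitely generated and quasi-isometric to the vertex set with the path metric.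
\item[(F5)] Let $Y,Y'$ be connected graphs with vertex sets $W,W'$. Let $F\colon W\to W'$ and $F'\colon W'\to W$ send adjacent vertices to vertices at distance at most $K$, and let $F'F$ and $FF'$ move each vertex by at most $K$. Then $F$ is a quasi-isometry. Indeed both maps are $K$-Lipschitz, $d(x,y)\le 2K+d(F'Fx,F'Fy)\le 2K+Kd(Fx,Fy)$, and each $x'\in W'$ is within $K$ of $F(F'x')$.
\end{itemize}

\section{Residual finiteness}\label{sec:rf}

Coprimality enters through roots of the elements $u_q$. Let $P_b=V_b\otimes\mathbb{R}$, a plane containing $V_b$ as a lattice. For a slot $q=(b,i)$ the group $V_b\cap\mathbb{R}u_q$ is infinite cyclic; let $z_q$ be the generator with $u_q=\kappa_qz_q$ and $\kappa_q\ge1$. The quotient $V_b/\langle z_q\rangle$ is torsion-free of rank one, and we fix a surjective homomorphism $\pi_q\colon V_b\to\mathbb{Z}$ with kernel $\langle z_q\rangle$.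

\begin{lemma}\label{lem:kappa}
If $q=(b,i)$ and $\{i,j,k\}=\{1,2,3\}$, then $\kappa_q=\gcd(b_j,b_k)$.
\end{lemma}

\begin{proof}
The torsion subgroup of $V_b/\langle u_q\rangle$ is $\langle z_q\rangle/\langle u_q\rangle$, of order $\kappa_q$. On the other hand $V_b/\langle u_q\rangle\cong\mathbb{Z}^2/\langle(b_j,b_k)\rangle\cong\mathbb{Z}\oplus\mathbb{Z}/\gcd(b_j,b_k)$.
\end{proof}

So Theorem~\ref{thm:rf} says that $\Gamma(\mathfrak{B})$ is residually finite exactly when no $u_q$ has a proper root in its vertex group. For $b=(6,6,5)$ the root is visible: $6(u_{b,1}+u_{b,2}+u_{b,3})=u_{b,3}$, so $\kappa_{(b,3)}=6$ and $z_{(b,3)}=u_{b,1}+u_{b,2}+u_{b,3}$. The proof below shows that every finite quotient of $H$ kills the commutator of $u_{b,1}u_{b,2}u_{b,3}$ with the stable letter of the loop $\{(b,3),(b,3)\}$.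

\begin{proof}[Proof of Theorem~\ref{thm:rf}]
Write $\Gamma=\Gamma(\mathfrak{B})$.

\emph{Suppose some $b\in\mathfrak{B}$ is not pairwise coprime.} By Lemma~\ref{lem:kappa} there is a slot $q=(b,i)$ with $\kappa_q\ge2$; put $z=z_q$, so $z\notin\langle u_q\rangle$. Let $\phi$ be a homomorphism from $\Gamma$ to a finite group. The stable letters of the loops at $b$ conjugate $u_{b,1},u_{b,2},u_{b,3}$ to one another, so their images under $\phi$ have a common order $n$. These images generate the abelian group $\phi(V_b)$, so the order of $\phi(z)$ divides $n$. But $\langle\phi(z)\rangle$ contains $\langle\phi(u_q)\rangle$, which has $n$ elements. Hence $\langle\phi(z)\rangle=\langle\phi(u_q)\rangle$. Let $t$ be the stable letter of the loop $\{q,q\}$. It commutes with $u_q$, so $\phi(t)$ commutes with $\phi(z)$, and $\phi(tzt^{-1}z^{-1})=1$. The closed path word $tzt^{-1}z^{-1}$ is reduced because $z\notin\langle u_q\rangle$, so it is nontrivial in $\Gamma$ by (F1). Thus $\Gamma$ is not residually finite.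

\emph{Suppose every $b\in\mathfrak{B}$ is pairwise coprime.} Then $u_q=z_q$ for each slot $q=(b,i)$, so $\pi_q$ has kernel $\langle u_q\rangle$ and $\langle u_q\rangle$ is a direct summand of $V_b$. Hence for every $N\ge1$ the image $\bar u_q$ of $u_q$ in $V_b/NV_b$ has order exactly $N$. We can therefore form a graph of finite groups on the same graph, with vertex groups $V_b/NV_b$ and edge groups $\mathbb{Z}/N$, the generator of the group of $\{q,q'\}$ mapping to $\bar u_q$ and $\bar u_{q'}$. Let $\Gamma_N$ be its fundamental group. Reducing the vertex groups modulo $N$ and keeping the stable letters respects the defining relations and gives a homomorphism $\Gamma\to\Gamma_N$. By (F3) the group $\Gamma_N$ is residually finite, so it suffices to show that each $g\ne1$ in $\Gamma$ survives in some $\Gamma_N$.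

Represent $g$ by a reduced closed path word with $n$ stable letters. If $n=0$, then $g$ is a nonzero element of some $V_b$; choose $N$ with $g\notin NV_b$ and use that $V_b/NV_b$ embeds in $\Gamma_N$. Let $n\ge1$. In each subword $t_e^{\mp1}xt_e^{\pm1}$ of the word, $x$ lies in a vertex group $V_b$ and reducedness says that $x\notin\langle u_q\rangle$ for the slot $q$ at the relevant end of $e$; that is, $\pi_q(x)\ne0$. Choose $N$ larger than the finitely many integers $|\pi_q(x)|$ that occur. If the image of such an $x$ lay in $\langle\bar u_q\rangle$, then $x\in\langle u_q\rangle+NV_b$, and $N$ would divide $\pi_q(x)$. So the image of the word is reduced, and $g$ survives in $\Gamma_N$ by (F1).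
\end{proof}

\begin{remark}
Both halves turn on the same point. In general $\bar u_q$ has order $N/\gcd(N,\kappa_q)$ in $V_b/NV_b$. For $N$ prime to all $\kappa_q$ the group $\Gamma_N$ is still defined, but then $z_q\in\langle u_q\rangle+NV_b$, so the reduced word $tz_qt^{-1}z_q^{-1}$ stops being reduced modulo $N$.
\end{remark}

\section{Planes, cylinders and line trees}\label{sec:geometry}

Let $\Gamma=\Gamma(\mathfrak{B})$ and $Q=Q(\mathfrak{B})$. We build a geometric model of $\Gamma$ and put coordinates on it.

\subsection*{The graph $Y$}
Let $Y$ be the graph with vertex set $W=\Gamma\times\mathfrak{B}$ and two kinds of edges: \emph{plane edges} from $(g,b)$ to $(gu_{b,i},b)$ for $i=1,2,3$, and \emph{strip edges} from $(g,b)$ to $(gt_e,b')$ for each edge $e$ from a slot of $b$ to a slot of $b'$. Strip edges of the maximal subtree connect the vertices $(g,b)$, $b\in\mathfrak{B}$, with one another, and the elements $u_q$ and $t_e$ generate $\Gamma$; so $Y$ is connected. It is locally finite, and $\Gamma$ acts by left multiplication, freely on vertices and with $|\mathfrak{B}|$ orbits. By (F4), $\Gamma$ is quasi-isometric to $W$ with the metric $d_Y$.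

A vertex $v=gV_b$ of the Bass--Serre tree $\mathcal{T}$ has \emph{type} $b$. Put $W_v=gV_b\times\{b\}$; these sets partition $W$. Fix a representative $g_v$ of the coset and identify $V_b$ with $W_v$ by $x\mapsto(g_vx,b)$. Then $W_v$ is a lattice in a copy $P_v$ of the plane $P_b$.

The edges of $\mathcal{T}$ are called \emph{strips}. Let $e$ go from $q=(b,i)$ to $q'=(b',j)$. The strip $g\langle u_q\rangle$ of $e$ has two \emph{sides}, the sets of points $x_n=(gu_q^n,b)$ in $W_{gV_b}$ and $y_n=(gu_q^nt_e,b')=(gt_eu_{q'}^n,b')$ in $W_{gt_eV_{b'}}$, and $x_n$ is joined to $y_n$ by a strip edge for each $n\in\mathbb{Z}$. Every strip edge arises in this way from exactly one strip. Since $g\langle u_q\rangle\mapsto gt_e\langle u_{q'}\rangle$ is a bijection of cosets, either side determines the strip. Thus, for a vertex $v$ of type $b$ and each end of an edge $e$ at a slot $(b,i)$, each coset of $\langle u_{b,i}\rangle$ in $W_v$ is the side, at that end, of exactly one strip of $e$.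

\subsection*{Cylinders}
A \emph{direction} is a pair $\ell=(v,i)$ with $v$ a vertex of $\mathcal{T}$ and $i\in\{1,2,3\}$; its \emph{color} is the slot $(b,i)$, where $b$ is the type of $v$. The strip above joins the direction $(gV_b,i)$ to the direction $(gt_eV_{b'},j)$. If we cross strips and always leave a plane in the direction in which we entered it, all strips that we meet are parallel. To isolate these pieces, let $\widehat{\mathcal{T}}$ be the graph whose vertices are the directions and whose edges are the strips. Its components are the \emph{cylinders}, and $C_{v,i}$ denotes the cylinder containing $(v,i)$.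

\begin{lemma}\label{lem:cyl}
Each cylinder is a tree, and the map $\widehat{\mathcal{T}}\to\mathcal{T}$, $(v,i)\mapsto v$, embeds it in $\mathcal{T}$. In particular $C_{v,1},C_{v,2},C_{v,3}$ are distinct.
\end{lemma}

\begin{proof}
The map is a bijection on oriented edges, so it sends paths without backtracking to paths without backtracking. If a cylinder contained a cycle, or two vertices with the same image, some nontrivial path without backtracking in it would map to a closed one in the tree $\mathcal{T}$, which is impossible.
\end{proof}

Each plane lies in three cylinders and each cylinder contains many planes. We record this in the bipartite graph $\Sigma$ whose vertices are the vertices $v$ of $\mathcal{T}$ and the cylinders $C$, and whose edges are the directions, $(v,i)$ joining $v$ to $C_{v,i}$. The quasi-isometry will be built by recursion along $\Sigma$, and the next lemma guarantees that no choice is ever constrained twice.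

\begin{lemma}\label{lem:sigma}
The graph $\Sigma$ is a tree.
\end{lemma}

\begin{proof}
The endpoints of a strip are both adjacent in $\Sigma$ to the cylinder containing the strip, and every cylinder is adjacent to some $v$; as $\mathcal{T}$ is connected, so is $\Sigma$. By Lemma~\ref{lem:cyl} there are no multiple edges. Suppose that $v_0,C_1,v_1,\dots,C_n,v_n=v_0$ is an embedded cycle, so that $v_{k-1}\ne v_k$ and $C_k\ne C_{k+1}$. Join $v_{k-1}$ to $v_k$ by the geodesic in the subtree $C_k$ of $\mathcal{T}$, and concatenate these nontrivial geodesics. At $v_k$ the incoming and the outgoing strip lie in different cylinders, so they are different. We obtain a nontrivial closed path without backtracking in $\mathcal{T}$, a contradiction.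
\end{proof}

\subsection*{Position and height}
For each slot $q=(b,i)$ extend $\pi_q$ linearly to $P_b$, and fix a linear functional $h_q$ on $P_b$ with $h_q(u_q)=1$. As $\pi_q$ vanishes exactly on $\mathbb{R}u_q$, the pair $(\pi_q,h_q)$ is a system of linear coordinates on $P_b$. For a direction $\ell=(v,i)$ of color $q$ define the \emph{position} $\pi_\ell=\pi_q$ and the \emph{height} $\eta_\ell=h_q+c_\ell$ as functions on $P_v$, where the constants $c_\ell$ are chosen so that
\begin{equation}\label{eq:height}
\eta_\ell(x)=\eta_{\ell_2}(y)\quad\text{whenever $x,y$ span a strip edge of a strip joining $\ell$ to $\ell_2$.}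
\end{equation}
Such constants exist. Along a strip joining directions of colors $q,q'$ we have $h_q(x_n)=h_q(x_0)+n$ and $h_{q'}(y_n)=h_{q'}(y_0)+n$, so \eqref{eq:height} for this strip is a single condition that prescribes $c_\ell-c_{\ell_2}$; since each cylinder is a tree, these conditions can be met one after the other, outward from any direction. Here we use that every edge of the graph of groups identifies $u_q$ with $u_{q'}$ itself, not with a power.

\subsection*{Line trees}
Forgetting the height collapses each plane of a cylinder to its line of positions. The result is a tree of the following kind.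

\begin{definition}\label{def:linetree}
A \emph{line tree} is a tree $T$ with vertex set $\mathcal{L}\times\mathbb{Z}$ whose edges are the \emph{line edges} joining $(\ell,n)$ to $(\ell,n+1)$, for all $\ell,n$, and \emph{transverse edges} joining vertices with different first coordinates. The elements of $\mathcal{L}$ are the \emph{lines}. Let $Q$ be a finite set and $D\ge1$. The line tree is \emph{$(Q,D)$-full} if its lines are colored by $Q$ and every vertex has at most $D$ transverse edges, among them at least one to a line of each color.
\end{definition}

Collapsing each line of a line tree to a point gives a tree with vertex set $\mathcal{L}$ whose edges are the transverse edges. Conversely, a graph made of lines and transverse edges is a tree if this collapse is a tree.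

For a cylinder $C$ let $T_C$ have the directions $\ell\in C$ as its lines, with their colors, and one transverse edge for each strip of $C$: position is constant on each side of a strip, and a strip joining $\ell$ to $\ell_2$ whose sides have positions $n$ and $m$ gives an edge from $(\ell,n)$ to $(\ell_2,m)$. Collapsing lines gives $C$, so $T_C$ is a line tree.

\begin{lemma}\label{lem:full}
A vertex of $T_C$ on a line of color $q$ has $\kappa_q$ transverse edges to lines of each color other than $q$ and $2\kappa_q$ to lines of color $q$. So $T_C$ is $(Q,D)$-full for $D=(|Q|+1)\max_q\kappa_q$.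
\end{lemma}

\begin{proof}
Let $\ell=(v,i)$ have color $q$. The points of $W_v$ of position $n$ form a coset of $\langle z_q\rangle$, which consists of $\kappa_q$ cosets of $\langle u_q\rangle$. Each of these is a side of one strip for each edge end at the slot $q$. There is one such end for each slot $q'\ne q$, with opposite end at $q'$, and there are two for the loop $\{q,q\}$.
\end{proof}

For $G$ every vertex of $T_C$ has $4$ transverse edges. For $H$ it has $7$, except on lines of color $((6,6,5),3)$, where it has $6\cdot7=42$. The root that destroys residual finiteness of $H$ appears in this picture as a larger branching number. Fullness is the reason for joining \emph{all} pairs of slots by edges.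

A point $x\in W_v$ with $\ell=(v,i)\in C$ determines the point $\big((\ell,\pi_\ell(x)),\eta_\ell(x)\big)$ of $T_C\times\mathbb{R}$. The only metric fact we need is that closeness in this product implies closeness in $Y$.

\begin{lemma}\label{lem:close}
For each $r$ there is $r^*$ with the following property. Let $\ell=(v,i)$ and $\ell_2=(w,j)$ lie in a cylinder $C$, and let $x\in W_v$, $y\in W_w$. If the vertices $(\ell,\pi_\ell(x))$ and $(\ell_2,\pi_{\ell_2}(y))$ of $T_C$ are at distance at most $r$ and $|\eta_\ell(x)-\eta_{\ell_2}(y)|\le r$, then $d_Y(x,y)\le r^*$.
\end{lemma}

\begin{proof}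
For each slot $q=(b,i)$ fix $a_q\in V_b$ with $\pi_q(a_q)=1$. Let $c\geq 1$ bound all $|h_q(a_q)|$ and the word lengths in $V_b$, plus one, of the elements $a_q$ and $kz_q$ with $0\le k<\kappa_q$. We lift the geodesic in $T_C$ edge by edge, starting at $x$ and keeping a point of $W$ whose position is given by the current vertex. Along a line edge on a line of color $q$, add $\pm a_q$. At a transverse edge leaving a line of color $q$, the side of the corresponding strip is a coset of $\langle u_q\rangle$ with the same position as the current point, so adding some $kz_q$ with $0\le k<\kappa_q$ moves the point onto that side and changes its height by $k/\kappa_q<1$; then cross the strip edge, which preserves the height by \eqref{eq:height}. Each step has length at most $c$ in $Y$ and changes the height by at most $c$. We arrive at $y_1\in W_w$ with $d_Y(x,y_1)\le cr$, with the position of $y$, and with $|\eta_{\ell_2}(y_1)-\eta_{\ell_2}(y)|\le cr+r$. If $\ell_2$ has color $q$, then $y-y_1=kz_q$ with $|k|\le\kappa_q(cr+r)$. Only finitely many such elements occur, over all slots, so $d_Y(y_1,y)$ is bounded in terms of $r$.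
\end{proof}

\section{Maps between planes and their stretch factors}\label{sec:stretch}

From now on $\mathfrak{B}$ and $\mathfrak{B}'$ are interlaced, and primes denote the objects of Section~\ref{sec:geometry} for $\Gamma'=\Gamma(\mathfrak{B}')$. Fix a norm on each plane $P_b$ and $P_{b'}$.

We want to send planes to planes by affine maps that take strips to strips, so the linear parts should carry the three lines $\mathbb{R}u_{b,k}$ to the three lines $\mathbb{R}u_{b',k}$ in some order. Put $f_{b,k}=b_ku_{b,k}$, so that $f_{b,1}+f_{b,2}+f_{b,3}=0$ is, up to scale, the only linear relation among these vectors. For $b\in\mathfrak{B}$, $b'\in\mathfrak{B}'$, a permutation $\sigma$ and $\lambda>0$, let $A_{\sigma,\lambda}\colon P_b\to P_{b'}$ be the linear isomorphism with $f_{b,k}\mapsto\lambda f_{b',\sigma(k)}$ for $k=1,2,3$. Up to sign there are no other candidates: if $f_{b,k}\mapsto\lambda_kf_{b',\sigma(k)}$, then $\sum_k\lambda_kf_{b',\sigma(k)}=0$, and so $\lambda_1=\lambda_2=\lambda_3$.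

\begin{lemma}\label{lem:linear}
Let $A=A_{\sigma,\lambda}\colon P_b\to P_{b'}$. For $k=1,2,3$ there are real numbers $m_k\ne0$ and $\tau_k$ such that, with $s_k=\lambda b'_{\sigma(k)}/b_k$,
\begin{equation}\label{eq:linear}
Au_{b,k}=s_ku_{b',\sigma(k)},\qquad \pi_{b',\sigma(k)}\circ A=m_k\pi_{b,k},\qquad h_{b',\sigma(k)}\circ A=s_kh_{b,k}+\tau_k\pi_{b,k}.
\end{equation}
The numbers $m_k/\lambda$ and $\tau_k/\lambda$ depend only on $b,b',\sigma,k$.
\end{lemma}

\begin{proof}
The first identity is the definition of $A$ divided by $b_k$. By it, the functionals $\pi_{b',\sigma(k)}\circ A$ and $h_{b',\sigma(k)}\circ A-s_kh_{b,k}$ vanish on $u_{b,k}$, so they are multiples of $\pi_{b,k}$; the first is nonzero because $A$ is invertible. The last claim holds since $A_{\sigma,\lambda}=\lambda A_{\sigma,1}$.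
\end{proof}

So in direction $k$ the map $A$ scales positions by $m_k$, stretches heights by the \emph{stretch factor} $s_k$, and shears by $\tau_k$. Two planes joined by a strip must stretch heights by the same factor: otherwise the two ends of the strip edge at height $n$ would be sent to points whose heights differ by a multiple of $n$, up to a constant. Hence each cylinder $C$ will have one stretch factor $s_C$. If we enter a plane in direction $i$ from a cylinder with factor $s$, then $s_i=s$ determines $\lambda$, and the other two cylinders through the plane receive
\begin{equation}\label{eq:rho}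
s_k=s\rho_k,\qquad \rho_k=\frac{b'_{\sigma(k)}/b'_{\sigma(i)}}{b_k/b_i}.
\end{equation}
The difficulty is that these factors multiply along paths in $\Sigma$.

\begin{example}\label{ex:steer}
Consider maps from $G$ to $H$, with $b=(3,4,5)$ and $b'=(6,6,5)$. Suppose that a plane of $H$ of type $b'$, entered in direction $3$ from a cylinder with factor $s$, needs a partner in $G$. Matching the slot $(b',3)$ with $(b,3)$ by $\sigma=\mathrm{id}$ gives $(s_1,s_2,s_3)=\lambda(2,\frac32,1)$, so $\lambda=s$ and the next cylinders receive $2s$ and $\frac32s$. If this choice were repeated $n$ times along a path, the factor would reach $2^ns$, and the endpoints of a plane edge would be sent arbitrarily far apart. Matching $(b',3)$ with $(b,1)$ instead, by $\sigma(1)=3$, $\sigma(2)=1$, $\sigma(3)=2$, gives $(s_1,s_2,s_3)=\lambda(\frac53,\frac32,\frac65)$, so $\lambda=\frac35s$ and the next cylinders receive $\frac9{10}s$ and $\frac{18}{25}s$. The first choice raises both new factors because $(b,3)\preceq(b',3)$, and the second lowers both because $(b',3)\preceq(b,1)$. We use the first when $s<1$ and the second when $s\ge1$.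
\end{example}

In general, let $\Delta\ge1$ be such that all numbers $\rho_k$ in \eqref{eq:rho}, over the finitely many choices of $b,b',\sigma,i,k$, lie in $[\Delta^{-1},\Delta]$. Call $A_{\sigma,\lambda}$ \emph{tame} if its three stretch factors lie in $[\Delta^{-1},\Delta]$. For $s\in[\Delta^{-1},\Delta]$ let $R_s\subset Q\times Q'$ be the set of pairs $q=(b,i)$, $q'=(b',i')$ for which there is a tame $A_{\sigma,\lambda}\colon P_b\to P_{b'}$ with $\sigma(i)=i'$ and $s_i=s$. For each $(q,q')\in R_s$ fix such a map $A(q,q',s)$, and let $m(q,q',s)$ and $\tau(q,q',s)$ be its numbers $m_i$ and $\tau_i$.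

\begin{lemma}\label{lem:steer}
For every $s\in[\Delta^{-1},\Delta]$ the set $R_s$ projects onto $Q$ and onto $Q'$. There are constants $\Lambda\ge1$ and $\tau_{\max}\ge0$ such that every tame map $A$ has $\Lambda^{-1}\le|m_k|\le\Lambda$ and $|\tau_k|\le\tau_{\max}$ for all $k$, and $\|A\|,\|A^{-1}\|\le\Lambda$.
\end{lemma}

\begin{proof}
Let $q=(b,i)$ and $q'=(b',i')$. If $q\preceq q'$, the permutation $\sigma$ of Definition~\ref{def:interlaced} has $\sigma(i)=i'$ and $\rho_k\in[1,\Delta]$ for all $k$. For $s\in[\Delta^{-1},1)$ this gives $s\rho_k\in[\Delta^{-1},\Delta]$, so $A_{\sigma,\lambda}$ with $\lambda=sb_i/b'_{i'}$ is tame and $(q,q')\in R_s$. If $q'\preceq q$, the inverse $\sigma$ of the permutation of Definition~\ref{def:interlaced} has $\sigma(i)=i'$ and $\rho_k\in[\Delta^{-1},1]$ for all $k$. For $s\in[1,\Delta]$ this again gives $s\rho_k\in[\Delta^{-1},\Delta]$, so $(q,q')\in R_s$. Now use interlacing: for $s<1$ the pairs $(q,q'_+)$ and $(q_-,q')$ lie in $R_s$, and for $s\ge1$ the pairs $(q,q'_-)$ and $(q_+,q')$ do.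

For a tame map, $\lambda=s_1b_1/b'_{\sigma(1)}$ lies in a fixed compact subset of $(0,\infty)$. The numbers $|m_k|,|\tau_k|,\|A\|$ are $\lambda$ times, and $\|A^{-1}\|$ is $\lambda^{-1}$ times, one of finitely many constants, and $m_k\ne0$.
\end{proof}

This is the only place where interlacing is used, and each of its four clauses is used once.

\section{Matching the lines of two line trees}\label{sec:matching}

Let $C$ and $C'$ be cylinders that are to correspond, with stretch factor $s$. We must pair the planes of $C$ with those of $C'$, that is, the lines of $T_C$ with the lines of $T_{C'}$. The pairing must be a bijection, since two further cylinders hang off each plane. The colors of paired lines must lie in $R_s$, and the colors then dictate the slope by which positions are scaled. Subject to this, the resulting maps between $T_C$ and $T_{C'}$ must be Lipschitz.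

The obvious attempt is to root both trees and to match children with children. It fails by counting. Suppose that the root lines correspond by the identity map and carry $4$ and $7$ children at each position. A bijection between their children that shifts the attaching points by at most $J$ would inject the $7n$ children over an interval of $n$ positions into $4(n+2J)$ children, which is impossible for large $n$. The remedy is to defer the surplus by one generation: a child without partner is \emph{adopted} by a matched sibling nearby and is paired with a child of the sibling's partner (Figure~\ref{fig:adopt}). Each line adopts boundedly many siblings but has infinitely many children, so there is always room.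

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[thick] (0,2)--(5,2) node[right]{$p$};
\draw (1,2.15)--(1,1.85) (4,2.15)--(4,1.85);
\node[above] at (2.5,2.05) {block $j$};
\draw (1.5,2)--(1.5,1) (3.5,2)--(3.5,1);
\draw[thick] (2.4,1)--(0.3,1) node[left]{$k$};
\draw[thick] (2.9,1)--(5,1) node[right]{$\ell$};
\fill (1.5,1) circle (2pt) (3.5,1) circle (2pt);
\node at (2.5,-0.5) {$T$};
\begin{scope}[xshift=7cm]
\draw[thick] (0,2)--(5,2) node[right]{$p'$};
\draw (1,2.15)--(1,1.85) (4,2.15)--(4,1.85);
\node[above] at (2.5,2.05) {block $j$};
\draw (2,2)--(2,1) (3.6,1)--(3.6,0);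
\draw[thick] (0.3,1)--(5,1) node[right]{$k'$};
\draw[thick] (2.9,0)--(5,0) node[right]{$\ell'$};
\fill (2,1) circle (2pt) (3.6,0) circle (2pt);
\node at (2,-0.5) {$T'$};
\end{scope}
\end{tikzpicture}
\caption{Adoption. Horizontal segments are lines of two rooted line trees $T,T'$; vertical segments are transverse edges from a line to a child, ending at the base of the child (dot). The lines $p,p'$ are matched and cut into corresponding blocks. The child $k$ of $p$ is matched with a child $k'$ of $p'$ in the corresponding block. Its sibling $\ell$ is left over and is matched with a child $\ell'$ of $k'$ attached at bounded distance from the base of $k'$.}\label{fig:adopt}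
\end{figure}

\begin{lemma}\label{lem:match}
Let $T$ be a $(Q,D)$-full and $T'$ a $(Q',D)$-full line tree, with sets of lines $\mathcal{L},\mathcal{L}'$. Let $\Lambda\ge1$, let $R\subset Q\times Q'$ project onto both factors, and let $m\colon R\to\mathbb{R}$ satisfy $\Lambda^{-1}\le|m|\le\Lambda$. Let $\ell_0\in\mathcal{L}$, $\ell_0'\in\mathcal{L}'$, and let $\alpha_{\ell_0}\colon\mathbb{R}\to\mathbb{R}$ be affine with slope of absolute value in $[\Lambda^{-1},\Lambda]$. Then there are a bijection $\ell\mapsto\ell'$ from $\mathcal{L}$ to $\mathcal{L}'$ with $\ell_0\mapsto\ell_0'$ and affine maps $\alpha_\ell\colon\mathbb{R}\to\mathbb{R}$, $\ell\ne\ell_0$, such that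
\begin{itemize}
\item[(a)] for $\ell\ne\ell_0$ the pair $(q,q')$ of colors of $\ell,\ell'$ lies in $R$ and $\alpha_\ell$ has slope $m(q,q')$;
\item[(b)] the maps $\varphi(\ell,n)=(\ell',\lfloor\alpha_\ell(n)\rfloor)$ and $\psi(\ell',n')=(\ell,\lfloor\alpha_\ell^{-1}(n')\rfloor)$ between the vertex sets are $J$-Lipschitz, where $J$ depends only on $D$ and $\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Roots and bases.} Root the trees obtained by collapsing lines at $\ell_0$ and $\ell_0'$. Each other line has a parent, to which it is joined by exactly one transverse edge. Translate the coordinate on each nonroot line by an integer so that this edge ends at position $0$, the \emph{base} of the line. This changes neither hypotheses nor conclusion, because integer translations preserve slopes and commute with $\lfloor\cdot\rfloor$. A child of $\ell$ is \emph{at position $a$} if its edge to $\ell$ ends at $(\ell,a)$. By fullness there are at most $D$ children at each position, and at each nonzero position at least one child of each color. For a matched pair $(\ell,\ell')$ of nonroot lines with colors $(q,q')\in R$ we always put $\alpha_\ell(t)=m(q,q')t$, so that $\varphi$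 and $\psi$ interchange the bases of $\ell$ and $\ell'$.

\emph{Blocks.} Let $N=\lceil3\Lambda\rceil$, $L=\Lambda N$ and $M=D(\lfloor L\rfloor+1)$. For a matched pair $(\ell,\ell')$ and $j\in\mathbb{Z}$, \emph{block $j$} of $\ell$ is $I_j=[jN,(j+1)N)$ and \emph{block $j$} of $\ell'$ is $\alpha_\ell(I_j)$. A child lies in a block if its position does. All blocks are half-open intervals of length in $[3,L]$, so they contain at least two nonzero integers and at most $\lfloor L\rfloor+1$ integers. Hence on each of the two lines:
\begin{itemize}
\item[(B1)] the blocks partition $\mathbb{R}$ and have length at most $L$, and $\alpha_\ell^{\pm1}$ carries block $j$ of one line onto block $j$ of the other;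
\item[(B2)] each block contains at most $M$ children, and at least two of each color;
\item[(B3)] if the pair is not the root pair, all points of blocks $0,\dots,M-1$ are within $ML$ of $0$, as these blocks form an interval of length at most $ML$ containing $0$.
\end{itemize}

\emph{The procedure.} When a pair $(\ell,\ell')$ is matched, each of its lines is given a set of at most $M$ \emph{adoptees}, which are siblings of that line, numbered by distinct elements of $\{0,\dots,M-1\}$. The root lines have none. To \emph{process} $(\ell,\ell')$, do the following for every $j\in\mathbb{Z}$.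
\begin{enumerate}
\item If $\ell$ has an adoptee numbered $j$, of color $q$, choose $q'$ with $(q,q')\in R$ and match the adoptee with a child of $\ell'$ of color $q'$ in block $j$. If $\ell'$ has an adoptee numbered $j$, of color $q'$, choose $q$ with $(q,q')\in R$ and match the adoptee with a child of $\ell$ of color $q$ in block $j$. The lines in these new pairs are given no adoptees.
\item Choose $(q,q')\in R$ and match a child $k$ of $\ell$ of color $q$ in block $j$ with a child $k'$ of $\ell'$ of color $q'$ in block $j$, both not used in step 1.
\item The children of $\ell$ in block $j$ not used in steps 1 and 2 become the adoptees of $k$, and those of $\ell'$ become the adoptees of $k'$.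
\end{enumerate}
Step 1 is possible because $R$ projects onto both factors. It uses at most one child on each side, so step 2 is possible by (B2), and (B2) also bounds the number of adoptees in step 3 by $M$. Stage $0$ creates the pair $(\ell_0,\ell_0')$, and stage $n+1$ processes all pairs created at stage $n$.

\emph{Bijectivity.} We show by induction on $d$ that a line of depth $d$, in either tree, belongs to exactly one pair, created at a stage at most $2d$. The root is neither a child nor an adoptee, so this holds for $d=0$. A line $\ell$ of depth $d\ge1$ can enter a pair only as a child, when the pair of its parent is processed, or as an adoptee. By induction the parent belongs to one pair, processed once, at a stage $n\le2d-1$. At that moment $\ell$ is either matched, and then never adopted, or adopted by a single sibling $k$. In the second case $k$ was matched at stage $n$ and is not adopted, so it belongs to exactly one pair; this pair is processed once, at stage $n+1\le2d$, and $\ell$ is matched then. So the pairs define a bijection $\mathcal{L}\to\mathcal{L}'$ satisfying (a). We note: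
\begin{itemize}
\item[(B4)] a line and its adoptee are children of the same line in the same block, so their bases are at distance at most $L+2$.
\end{itemize}

\emph{Lipschitz bound.} Let $J=(M+1)L+3$. It suffices to show that $\varphi$ and $\psi$ send adjacent vertices to vertices at distance at most $J$. For line edges the distance is at most $\Lambda+1\le J$. Consider a transverse edge of $T$, from $(\ell,0)$ to $(p,a)$, where $p$ is the parent of $\ell$ and $a$ lies in block $j$ of $p$. Then $\varphi(\ell,0)=(\ell',0)$ and $\varphi(p,a)=(p',\lfloor\alpha_p(a)\rfloor)$ with $\alpha_p(a)$ in block $j$ of $p'$. By (B1),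
\begin{equation}\label{eq:child}
d\big(\varphi(p,a),(k',0)\big)\le L+2\quad\text{for every child $k'$ of $p'$ in block $j$.}
\end{equation}
There are three ways in which $\ell$ may have been matched.

\emph{In step 2 for $(p,p')$.} Then $\ell'$ is a child of $p'$ in block $j$, and \eqref{eq:child} applies.

\emph{In step 1 for $(p,p')$, with an adoptee $\ell'$ of $p'$.} Then $0\le j\le M-1$ and $(p,p')$ is not the root pair. By (B3), $\varphi(p,a)$ is within $ML+1$ of $(p',0)$, and by (B4), $(p',0)$ is within $L+2$ of $(\ell',0)$. The total is at most $J$.

\emph{As an adoptee of a sibling $k$.} Then the partner $k'$ of $k$ is a child of $p'$ in block $j$, so \eqref{eq:child} holds for it, and $\ell'$ is a child of $k'$ in one of the blocks $0,\dots,M-1$, so $d((k',0),(\ell',0))\le ML+1$ by (B3). The total is at most $J$.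

The procedure and (B1)--(B4) are symmetric in $T$ and $T'$, with $\alpha_\ell^{-1}$ in place of $\alpha_\ell$, and the estimate used nothing else. So it holds for $\psi$ as well.
\end{proof}

The upper bound $D$ limits the number of adoptees. The presence of all colors everywhere supplies partners: if $R$ paired a color occurring on a nonroot line of $T$ only with a color carried by no line of $T'$, no bijection as in (a) could exist.

\section{The quasi-isometry}\label{sec:qi}

Let $D$ be such that all $T_C$ are $(Q,D)$-full and all $T_{C'}$ are $(Q',D)$-full (Lemma~\ref{lem:full}), let $\Lambda,\tau_{\max}$ be as in Lemma~\ref{lem:steer}, and let $J$ be the constant of Lemma~\ref{lem:match} for $D$ and $\Lambda$.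

One difficulty remains. By \eqref{eq:linear}, a tame map changes the height by $s\cdot\text{height}+\tau\cdot\text{position}$, and the shear $\tau$ varies from plane to plane within a cylinder. We absorb it in a function on $T_C$ that has slope $\tau$ along each line and does not jump across transverse edges; it exists because $T_C$ is a tree. In the model $T_C\times\mathbb{R}$ the map of a cylinder then reads $(\xi,\eta)\mapsto(\varphi(\xi),s\eta+g(\xi))$ with $g$ Lipschitz.

\begin{proposition}\label{prop:data}
There are an isomorphism $\Sigma\to\Sigma'$, written $v\mapsto v'$, $C\mapsto C'$, $\ell\mapsto\ell'$ on vertices of $\mathcal{T}$, cylinders and directions; affine maps $\widehat{A}_v\colon P_v\to P_{v'}$ with tame linear parts; numbers $s_C\in[\Delta^{-1},\Delta]$; and affine functions $\alpha_\ell,g_\ell\colon\mathbb{R}\to\mathbb{R}$, with $\alpha_\ell$ invertible, such that for every cylinder $C$: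
\begin{itemize}
\item[(i)] for every $\ell=(v,k)\in C$, as functions on $P_v$,
\begin{equation}\label{eq:data}
\pi_{\ell'}\circ\widehat{A}_v=\alpha_\ell\circ\pi_\ell,\qquad \eta_{\ell'}\circ\widehat{A}_v=s_C\,\eta_\ell+g_\ell\circ\pi_\ell;
\end{equation}
\item[(ii)] the maps $\varphi_C(\ell,n)=(\ell',\lfloor\alpha_\ell(n)\rfloor)$ and $\psi_C(\ell',n')=(\ell,\lfloor\alpha_\ell^{-1}(n')\rfloor)$ between the vertex sets of $T_C$ and $T_{C'}$ are $J$-Lipschitz;
\item[(iii)] each $g_\ell$ has slope of absolute value at most $\tau_{\max}$, and $g_\ell(n)=g_{\ell_2}(m)$ whenever $(\ell,n)$ and $(\ell_2,m)$ are joined by a transverse edge of $T_C$.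
\end{itemize}
\end{proposition}

\begin{proof}
Root $\Sigma$ and $\Sigma'$ at cylinders $C_*$ and $C_*'$. Say that a cylinder $C$ is \emph{prepared} if we have chosen a cylinder $C'$, directions $\ell_0=(v,k)\in C$ and $\ell_0'=(v',k')\in C'$, and an affine map $\widehat{A}_v\colon P_v\to P_{v'}$ whose linear part is a tame map $A_{\sigma_v,\lambda_v}$ with $\sigma_v(k)=k'$; for $C\ne C_*$ we require that $v$ is the parent of $C$ and $v'$ the parent of $C'$.

\emph{Start.} Choose $(q,q')\in R_1$. By Lemma~\ref{lem:full} every color occurs in every cylinder, so there are directions $\ell_0=(v,k)\in C_*$ and $\ell_0'=(v',k')\in C_*'$ of colors $q$ and $q'$. Let $\widehat{A}_v$ be any affine map with linear part $A(q,q',1)$. Then $C_*$ is prepared, with partner $C_*'$.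

\emph{Cylinder step.} Let $C$ be prepared, with notation as above, and let $s_k,m_k,\tau_k$ be the numbers in \eqref{eq:linear} for the linear part of $\widehat{A}_v$. Put $s=s_C=s_k$, which lies in $[\Delta^{-1},\Delta]$ by tameness. By \eqref{eq:linear} the affine functions $\pi_{\ell_0'}\circ\widehat{A}_v$ and $\eta_{\ell_0'}\circ\widehat{A}_v-s\eta_{\ell_0}$ on $P_v$ have linear parts $m_k\pi_{\ell_0}$ and $\tau_k\pi_{\ell_0}$. So there are unique affine functions $\alpha_{\ell_0}$, of slope $m_k$, and $g_{\ell_0}$, of slope $\tau_k$, for which \eqref{eq:data} holds at $\ell_0$.

Apply Lemma~\ref{lem:match} to $T_C$, $T_{C'}$, the relation $R_s$, the function $m(\cdot,\cdot,s)$ and $\ell_0,\ell_0',\alpha_{\ell_0}$; its hypotheses hold by Lemma~\ref{lem:steer}. We obtain a bijection $\ell\mapsto\ell'$ between the directions in $C$ and in $C'$ and maps $\alpha_\ell$ satisfying (ii). For $\ell\ne\ell_0$, with $\ell,\ell'$ of colors $(q,q')\in R_s$, let $g_\ell$ have slope $\tau(q,q',s)$, and choose its constant term by recursion along the tree $C$ rooted at $\ell_0$, so that $g_\ell$ agrees with the function of the parent line across the one transverse edge between them.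 Every transverse edge is of this form, so (iii) holds.

Let $\ell=(w,i)\ne\ell_0$ and $\ell'=(w',i')$, with colors $(q,q')$. Set $w\mapsto w'$. Since $(\pi_{\ell'},\eta_{\ell'})$ is a system of affine coordinates on $P_{w'}$, the equations \eqref{eq:data} at $\ell$ define a unique affine map $\widehat{A}_w\colon P_w\to P_{w'}$. Its linear part $A$ satisfies $\pi_{q'}\circ A=m(q,q',s)\pi_q$ and $h_{q'}\circ A=sh_q+\tau(q,q',s)\pi_q$. By \eqref{eq:linear} the map $A(q,q',s)$ satisfies the same equations, so $A=A(q,q',s)$. It is tame, and its permutation $\sigma_w$ sends $i$ to $i'$.

\emph{Plane step.} After the cylinder step for $C$, let $w$ be a child of $C$ in $\Sigma$, with $C=C_{w,i}$. (The children correspond to the directions $\ell\ne\ell_0$ in $C$, and to $\ell_0$ as well if $C=C_*$.) Then $\widehat{A}_w$ is defined, $w'$ is a child of $C'$, and $C'=C_{w',\sigma_w(i)}$. For $k\ne i$, prepare the child $C_{w,k}$ of $w$ with the cylinder $C_{w',\sigma_w(k)}$, which is a child of $w'$, the directions $(w,k)$ and $(w',\sigma_w(k))$, and the map $\widehat{A}_w$.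

Alternate the two steps, by recursion on the distance from the root. Since $\Sigma$ is a tree (Lemma~\ref{lem:sigma}), each cylinder is prepared exactly once and each $\widehat{A}_v$ is defined exactly once. The root goes to the root, and the children of each vertex of $\Sigma$ go bijectively to the children of its image, so we obtain an isomorphism $\Sigma\to\Sigma'$, inducing the bijections $\ell\mapsto\ell'$ on edges. Each direction lies in one cylinder, and \eqref{eq:data} was arranged for it in the step for that cylinder.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:qi}]
Let $\delta$ be such that every point of a plane $P_b$ or $P_{b'}$ is within norm distance $\delta$ of the lattice. Let $K\ge\Lambda$ bound the norms of the vectors $u_q$ and of the functionals $\pi_q,h_q$, for all slots $q$ of $\mathfrak{B}$ and $\mathfrak{B}'$. For $x\in W_v$ let $F(x)\in W'_{v'}$ be a lattice point nearest to $\widehat{A}_v(x)$, and for $x'\in W'_{v'}$ let $F'(x')\in W_v$ be a lattice point nearest to $\widehat{A}_v^{-1}(x')$. As $v\mapsto v'$ is a bijection, this defines $F\colon W\to W'$ and $F'\colon W'\to W$. Passing to a nearest lattice point changes positions and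 heights by at most $K\delta$. We verify the hypotheses of (F5).

\emph{Within one plane.} Each lattice has finitely many vectors of norm at most $r$, so two points of one lattice $W_v$ or $W'_{v'}$ at norm distance at most $r$ are at distance bounded in terms of $r$ in $Y$ or $Y'$. For $x\in W_v$ we have $\|\widehat{A}_v^{-1}(F(x))-x\|\le K\delta$, hence $\|F'F(x)-x\|\le K\delta+\delta$. If $x,y\in W_v$ span a plane edge, then $\|x-y\|\le K$ and $\|F(x)-F(y)\|\le K^2+2\delta$. These estimates use only $\|A_v^{\pm1}\|\le K$ for the linear part $A_v$ of $\widehat{A}_v$, so they hold with $F$ and $F'$ interchanged.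

\emph{Strip edges of $Y$.} Let $x\in W_v$ and $y\in W_w$ span a strip edge of a strip joining $\ell=(v,i)$ to $\ell_2=(w,j)$ in a cylinder $C$, and let $n=\pi_\ell(x)$, $m=\pi_{\ell_2}(y)$. Then $(\ell,n)$ and $(\ell_2,m)$ are joined by a transverse edge. By \eqref{eq:data}, $\widehat{A}_v(x)$ has position $\alpha_\ell(n)$, so the vertex $(\ell',\pi_{\ell'}(F(x)))$ of $T_{C'}$ is within $K\delta+1$ of $\varphi_C(\ell,n)$; in the same way $(\ell_2',\pi_{\ell_2'}(F(y)))$ is within $K\delta+1$ of $\varphi_C(\ell_2,m)$. By (ii) these two vertices of $T_{C'}$ are at distance at most $J+2K\delta+2$. The heights of $\widehat{A}_v(x)$ and $\widehat{A}_w(y)$ are $s_C\eta_\ell(x)+g_\ell(n)$ and $s_C\eta_{\ell_2}(y)+g_{\ell_2}(m)$, which are equal by \eqref{eq:height} and (iii). So the heights of $F(x)$ and $F(y)$ differ by at most $2K\delta$, and Lemma~\ref{lem:close} for $Y'$ bounds $d_{Y'}(F(x),F(y))$.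

\emph{Strip edges of $Y'$.} Let $x'\in W'_{v'}$ and $y'\in W'_{w'}$ span a strip edge of a strip joining directions of a cylinder of $\Gamma'$; write the cylinder as $C'$ and the directions as the partners $\ell',\ell_2'$ of $\ell,\ell_2\in C$. Let $n',m'$ be the positions of $x',y'$, and put $t=\alpha_\ell^{-1}(n')$ and $t_2=\alpha_{\ell_2}^{-1}(m')$. By \eqref{eq:data} the points $\widehat{A}_v^{-1}(x')$ and $\widehat{A}_w^{-1}(y')$ have positions $t$ and $t_2$ and heights
\[
s_C^{-1}\big(\eta_{\ell'}(x')-g_\ell(t)\big),\qquad s_C^{-1}\big(\eta_{\ell_2'}(y')-g_{\ell_2}(t_2)\big).
\]
The vertices $\psi_C(\ell',n')=(\ell,\lfloor t\rfloor)$ and $\psi_C(\ell_2',m')=(\ell_2,\lfloor t_2\rfloor)$ are at distance at most $J$ by (ii), so the vertices of $T_C$ given by $F'(x')$ and $F'(y')$ are at distance at most $J+2K\delta+2$. The two values of $g$ need not be equal now. But by (iii) the function $(\ell,n)\mapsto g_\ell(n)$ changes by at most $\tau_{\max}$ along each edge of $T_C$, so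
\[
|g_\ell(t)-g_{\ell_2}(t_2)|\le 2\tau_{\max}+|g_\ell(\lfloor t\rfloor)-g_{\ell_2}(\lfloor t_2\rfloor)|\le\tau_{\max}(J+2).
\]
Since $\eta_{\ell'}(x')=\eta_{\ell_2'}(y')$ by \eqref{eq:height}, the heights of $F'(x')$ and $F'(y')$ differ by at most $\Delta\tau_{\max}(J+2)+2K\delta$. Lemma~\ref{lem:close} for $Y$ bounds $d_Y(F'(x'),F'(y'))$.

All bounds are independent of the points, so $F$ is a quasi-isometry by (F5). As $\Gamma$ and $\Gamma'$ are quasi-isometric to $W$ and $W'$, the theorem follows.
\end{proof}

With Theorems~\ref{thm:rf} and~\ref{thm:qi} proved, the deduction in Section~\ref{sec:slots} completes the proof of Theorem~\ref{thm:main}.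

\section{Further examples}\label{sec:more}

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] Let $a=(a_1,a_2,a_3)$ have pairwise coprime entries $a_1<a_2<a_3$, and suppose that $\max b/\min b\le\min(a_2/a_1,a_3/a_2)$ for all $b\in\mathfrak{B}$. Then the residually finite group $\Gamma(\{a\})$ is quasi-isometric to $\Gamma(\mathfrak{B}\cup\{a\})$, which is not residually finite as soon as some $b\in\mathfrak{B}$ is not pairwise coprime.
\item[(b)] The quasi-isometry class of the residually finite group $G$ contains infinitely many pairwise non-isomorphic tubular groups that are not residually finite.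
\item[(c)] Every $\Gamma(\mathfrak{B})$, residually finite or not, embeds in a tubular group that is quasi-isometric to a residually finite tubular group.
\end{itemize}
\end{theorem}

\begin{proof}
(a) Combine Lemma~\ref{lem:spread} with Theorems~\ref{thm:rf} and~\ref{thm:qi}.

(b) For $r\ge1$ let $\mathfrak{B}_r=\{(3,4,5)\}\cup\{(2n,2n,2n+1):2\le n\le r+1\}$. Each triple $(2n,2n,2n+1)$ has greatest common divisor $1$, is not pairwise coprime, and satisfies $(2n+1)/2n\le\frac54=\min(\frac43,\frac54)$. By (a), $\Gamma(\mathfrak{B}_r)$ is quasi-isometric to $G$ and not residually finite. In its abelianization the relations $t_e^{-1}u_qt_e=u_{q'}$ identify all $u_q$ with one element $u$, the vertex relations become $(b_1+b_2+b_3)u=0$, and the stable letters outside the maximal subtree satisfy no relation. So the first Betti number is the number of edges outside the subtree. With $S=3(r+1)$ slots there are $S(S+1)/2$ edges and $S/3$ vertices, and this number is $\frac{S(S+1)}2-\frac S3+1$. It is strictly increasing in $r$, so the groups are pairwise non-isomorphic.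

(c) Take an integer $m\ge2$ with $m\ge\max b/\min b$ for all $b\in\mathfrak{B}$, and let $a=(1,m,m^2+1)$. Its entries are increasing and pairwise coprime, and $\min(a_2/a_1,a_3/a_2)=\min(m,m+1/m)=m$. By (a), $\Gamma(\mathfrak{B}\cup\{a\})$ is quasi-isometric to the residually finite group $\Gamma(\{a\})$. The vertices in $\mathfrak{B}$ and the edges between their slots form a connected subgraph of groups with fundamental group $\Gamma(\mathfrak{B})$, which embeds by (F1).
\end{proof}

\begin{thebibliography}{9}
\bibitem{HWW} Nima Hoda, Daniel T. Wise, and Daniel J. Woodhouse, \emph{Residually Finite Tubular Groups}, arXiv:1811.08098 (2018).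
\end{thebibliography}
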